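\title{A counterexample to the random Duffin--Schaeffer conjecture, with an exact criterion and a sharp repair}

\begin{abstract}
For each $n$ choose, independently, a uniformly random set $P_n$ of $\varphi(n)$ numerators in $\{1,\dots,n\}$, and approximate real numbers by the fractions $a/n$, $a\in P_n$, with error less than $\Psi(n)$. The random Duffin--Schaeffer conjecture asserts that almost surely, for every $\Psi$, the divergence of $\sum\varphi(n)\Psi(n)$ forces almost every $x\in[0,1]$ to be approximated infinitely often. We disprove it with a single deterministic $\Psi$. The cause is that random numerators need not be coprime to their denominators, so that many of the chosen fractions coincide. For random sets of arbitrary prescribed sizes $f(n)$ and a fixed $\Psi$ we give an exact criterion for measure $0$ or $1$. We show that the divergence of $\sum\varphi(n)\Psi(n)\frac{\log\log\log n}{\log\log n}$ does suffice, that this factor is optimal, and that the zero--one dichotomy for a fixed $\Psi$ holds when $f(n)\le n(\log n)^{-\gamma}$ and fails when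 $f(n)=n(\log n)^{-o(1)}$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
For $n\in\mathbb N=\{1,2,\dots\}$ let $[n]=\{1,\dots,n\}$, and let $\lambda$ be Lebesgue measure on $[0,1]$. Fix $f:\mathbb N\to\mathbb Z_{\ge0}$ with $0\le f(n)\le n$. Let $\Omega_f$ be the set of sequences $P=(P_n)_{n\in\mathbb N}$ with $P_n\subseteq[n]$ and $\#P_n=f(n)$, and let $\mathbb P_f$ be the product probability measure on $\Omega_f$ under which the sets $P_n$ are independent and $P_n$ is uniformly distributed among the $f(n)$-element subsets of $[n]$. Each $a\in[n]$ then lies in $P_n$ with probability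
\[
w_n=\frac{f(n)}{n}.
\]
For $P\in\Omega_f$ and $\Psi:\mathbb N\to\mathbb R_{\ge0}$ put
\[
W^P(\Psi)=\Big\{x\in[0,1]:\ \Big|x-\frac an\Big|<\Psi(n)\ \text{ for infinitely many pairs } n\in\mathbb N,\ a\in P_n\Big\}.
\]
The fractions $a/n$ are not required to be in lowest terms. Since each $P_n$ is finite, ``infinitely many pairs'' means the same as ``infinitely many $n$''.

The intervals with denominator $n$ have total length $2f(n)\Psi(n)$. Hence, if $\sum f(n)\Psi(n)<\infty$, the first Borel--Cantelli lemma gives $\lambda(W^P(\Psi))=0$ for \emph{every} $P$. The question is whether divergence forces full measure, that is, whether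
\begin{equation}\label{eq:dichotomy}
\lambda\big(W^P(\Psi)\big)=\begin{cases}1&\text{if }\sum_{n=1}^\infty f(n)\Psi(n)=\infty,\\[2pt] 0&\text{if }\sum_{n=1}^\infty f(n)\Psi(n)<\infty.\end{cases}
\end{equation}
Asking for \eqref{eq:dichotomy} for every non-increasing $\Psi$ gives a random form of Khintchine's theorem. The following conjecture, posed in \cite{Ramirez}, drops monotonicity when $f$ is Euler's totient function $\varphi$.

\medskip
\noindent\textbf{Random Duffin--Schaeffer Conjecture.} \emph{For $\mathbb P_\varphi$-almost every $P\in\Omega_\varphi$, every function $\Psi:\mathbb N\to\mathbb R_{\ge0}$ satisfies \eqref{eq:dichotomy} with $f=\varphi$.}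
\medskip

The model for the conjecture is the following theorem.

\begin{theorem}[Koukoulopoulos--Maynard {\cite[Theorem 1]{KM}}]\label{thm:KM}
If $\psi:\mathbb N\to\mathbb R_{\ge0}$ and $\sum_q\psi(q)\varphi(q)/q=\infty$, then for almost every $x\in[0,1]$ there are infinitely many coprime pairs $(a,q)$ with $|x-\frac aq|\le\frac{\psi(q)}q$.
\end{theorem}

It shows that one particular element of $\Omega_\varphi$, namely $P_n^{\mathrm{red}}=\{a\in[n]:\gcd(a,n)=1\}$, satisfies \eqref{eq:dichotomy} for every $\Psi$. Indeed, let $\sum\varphi\Psi=\infty$ and put $\Psi_0=\min(\Psi,1/\varphi)$. Then $\sum\varphi\Psi_0=\sum\min(\varphi\Psi,1)=\infty$ by \eqref{eq:trunc} below, so Theorem~\ref{thm:KM} applies to $\psi(q)=\frac12q\Psi_0(q)$. For almost every irrational $x\in(0,1)$ there are therefore infinitely many coprime $(a,q)$, with infinitely many different $q$, such that $0<|x-\frac aq|\le\frac12\Psi_0(q)<\Psi(q)$; and since $\Psi_0(q)\to0$, we have $a/q\in(0,1)$, that is $a\in P_q^{\mathrm{red}}$, once $q$ is large.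

The conjecture replaces the reduced residues by random sets of the same sizes. One would guess that this makes the problem easier, because for a fixed $x$ the events ``$x$ is approximated with denominator $n$'' are now independent. But the reduced residues have one property that random sets lack: reduced fractions with different denominators are different points, whereas $\frac24=\frac36$. Only a proportion $\varphi(n)/n$ of the elements of $[n]$ is coprime to $n$. If $n$ has many small prime factors, most of the chosen fractions $a/n$ are not reduced, and they may coincide with fractions chosen for other denominators. Intervals with the same center and the same radius are counted repeatedly in $\sum f(n)\Psi(n)$ but cover no new ground. This is enough to break the conjecture.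

\subsection*{Results}
We write $f(n)=n(\log n)^{-o(1)}$ if $f(n)\ge n(\log n)^{-\varepsilon(n)}$ for all large $n$, where $\varepsilon(n)\ge0$ and $\varepsilon(n)\to0$; the upper bound $f(n)\le n$ is part of the setting. The function $\varphi$ is of this kind (see Lemma~\ref{lem:phi}).

\begin{theorem}\label{thm:counter}
There is a function $\Psi$ with $\sum_n\varphi(n)\Psi(n)=\infty$ and $\lambda(W^P(\Psi))=0$ for $\mathbb P_\varphi$-almost every $P$. More generally, this holds with $f$ in place of $\varphi$ whenever $f(n)=n(\log n)^{-o(1)}$.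
\end{theorem}

So the Random Duffin--Schaeffer Conjecture is false. Since $\Psi$ does not depend on $P$, even the weaker statement ``for each $\Psi$, almost every $P$ satisfies \eqref{eq:dichotomy}'' is false. The remaining results say what is true for a fixed $\Psi$.

\begin{theorem}\label{thm:criterion}
Let $f$ be arbitrary, fix $\Psi:\mathbb N\to\mathbb R_{\ge0}$, and let $M=\{n:\Psi(n)>\frac1{2n}\}$. Put
\[
I_1=\sum_{n\in M}\min\big(1,f(n)\Psi(n)\big),\qquad I_2=\sum_{q\ge1}\varphi(q)\int_0^\infty\min\big(1,m_q(t)\big)\,dt,
\]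
where
\[
m_q(t)=\sum_{n\notin M,\ q\mid n,\ \Psi(n)>t}\frac{f(n)}n .
\]
Then for $\mathbb P_f$-almost every $P$ we have $\lambda(W^P(\Psi))=1$ if $I_1+I_2=\infty$, and $\lambda(W^P(\Psi))=0$ if $I_1+I_2<\infty$.
\end{theorem}

The quantity $I_2$ is a count without multiplicity. A reduced fraction $b/q\in(0,1]$ has the form $a/n$ with $a\in[n]$ exactly when $q\mid n$, and then for a single $a$. So $m_q(t)$ is the expected number of chosen intervals with $n\notin M$, center $b/q$ and radius greater than $t$, and $\min(1,m_q(t))$ is comparable to the probability that there is at least one. Integrating in $t$ gives the expected radius of the \emph{largest} interval centered at $b/q$, and there are $\varphi(q)$ such centers. Three cases help to calibrate the criterion.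
\begin{itemize}
\item Without the truncation at $1$, the sum $I_2$ becomes $\sum_{n\notin M}w_n\Psi(n)\sum_{q\mid n}\varphi(q)=\sum_{n\notin M}f(n)\Psi(n)$. Thus $I_1+I_2\le\sum f\Psi$, and \eqref{eq:dichotomy} can fail only through the truncation in $I_2$.
\item If $\Psi$ vanishes off the primes, the term $q=p$ of $I_2$ for a prime $p\notin M$ is $(p-1)w_p\Psi(p)\ge\frac12f(p)\Psi(p)$. So $I_1+I_2=\infty$ whenever $\sum f\Psi=\infty$, and \eqref{eq:dichotomy} holds almost surely.
\item If $f(n)=n$, there is no randomness, all $w_n$ equal $1$, and $I_2=\sum_q\varphi(q)\sup\{\Psi(n):n\notin M,\ q\mid n\}$.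
\end{itemize}

For $n\ge16$ let $\ell_2(n)=\log\log n$ and $\ell_3(n)=\log\log\log n$; in this range $\ell_2>1$ and $0<\ell_3<\ell_2$.

\begin{theorem}\label{thm:repair}
Let $f=\varphi$.
\begin{itemize}
\item[(a)] If $\sum_{n\ge16}\varphi(n)\Psi(n)\frac{\ell_3(n)}{\ell_2(n)}=\infty$, then $\lambda(W^P(\Psi))=1$ for $\mathbb P_\varphi$-almost every $P$.
\item[(b)] For every $h:\mathbb N\to(0,\infty)$ with $h(n)\to\infty$ there is $\Psi$ with $\sum_{n\ge16}\varphi(n)\Psi(n)\frac{\ell_3(n)}{\ell_2(n)}h(n)=\infty$ and $\lambda(W^P(\Psi))=0$ for $\mathbb P_\varphi$-almost every $P$.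
\end{itemize}
\end{theorem}

Thus the factor $\ell_3/\ell_2$ restores the divergence statement for a fixed $\Psi$, and it cannot be enlarged by any factor tending to infinity.

\begin{theorem}\label{thm:threshold}
If for some $\gamma>0$ we have $f(n)\le n(\log n)^{-\gamma}$ for all large $n$, then for each fixed $\Psi$, \eqref{eq:dichotomy} holds for $\mathbb P_f$-almost every $P$. If $f(n)=n(\log n)^{-o(1)}$, this fails.
\end{theorem}

In Theorems~\ref{thm:criterion}, \ref{thm:repair}(a) and \ref{thm:threshold} the exceptional null set of $P$ may depend on $\Psi$; no statement for all $\Psi$ simultaneously is claimed there.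

Section~\ref{sec:tools} collects the standard tools. Section~\ref{sec:counter} proves Theorems~\ref{thm:counter} and \ref{thm:repair}(b), using only the estimates of Chebyshev and Mertens. Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion} with the help of Theorem~\ref{thm:KM}. Section~\ref{sec:lower} bounds $I_2$ from below and deduces Theorems~\ref{thm:repair}(a) and \ref{thm:threshold}. The letters $c,C$ denote positive absolute constants that may change from line to line; constants with a subscript are absolute and fixed.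

\section{Tools from probability and prime number theory}\label{sec:tools}

\subsection*{Borel--Cantelli and Fubini}
The first Borel--Cantelli lemma says that if measurable sets $E_n$ in a measure space have summable measures, then almost no point lies in infinitely many $E_n$. The second says that if independent events have probabilities with divergent sum, then almost surely infinitely many of them occur. Combined with Fubini's theorem, they show that a random limsup set with independent pieces is deterministic up to a null set.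

\begin{lemma}\label{lem:BC}
Let $(\Omega,\mathbb P)$ be a probability space and let $E_n\subseteq[0,1]\times\Omega$ be measurable sets such that, for each $x$, the events $E_n(x)=\{\omega:(x,\omega)\in E_n\}$, $n\in\mathbb N$, are independent. Let $W(\omega)$ be the set of $x$ with $(x,\omega)\in E_n$ for infinitely many $n$, and let $G=\{x\in[0,1]:\sum_n\mathbb P(E_n(x))=\infty\}$. Then $\lambda(W(\omega)\,\triangle\,G)=0$ for almost every $\omega$.
\end{lemma}

\begin{proof}
For $x\in G$ the second lemma gives $\mathbb P(x\in W(\omega))=1$, and for $x\notin G$ the first gives $\mathbb P(x\in W(\omega))=0$. So $\mathbb E\,\lambda(W\triangle G)=\int_0^1\mathbb P(x\in W\triangle G)\,dx=0$ by Fubini's theorem.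
\end{proof}

In our applications $E_n$ is a finite union of products of an open set and an event that depends only on the $n$-th random choice, so the hypotheses hold. We also use two elementary facts. For $\alpha>0$ and $u\ge0$,
\begin{equation}\label{eq:concave}
1-e^{-\alpha u}\ge(1-e^{-\alpha})\min(1,u),
\end{equation}
because the left side is concave on $[0,1]$, vanishes at $0$, and increases. For real numbers $u_n\ge0$,
\begin{equation}\label{eq:trunc}
\sum_nu_n=\infty\iff\sum_n\min(1,u_n)=\infty,
\end{equation}
because either $u_n\ge1$ infinitely often and both series diverge, or their terms agree from some point on.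

\subsection*{Totients and primes}
The letter $p$ denotes a prime, and $\omega(d)$ is the number of distinct prime factors of $d$. For $g\mid n$, the map $a\mapsto a/g$ shows that
\begin{equation}\label{eq:gcdcount}
\#\{a\in[n]:\gcd(a,n)=g\}=\varphi(n/g),\qquad\text{and hence}\qquad\sum_{q\mid n}\varphi(q)=n .
\end{equation}
Recall that $\varphi(n)/n=\prod_{p\mid n}(1-\frac1p)$. Chebyshev's estimate gives $y/2\le\sum_{p\le y}\log p\le2y$ for large $y$. Consequently $\pi(y)\ge y/(2\log y)\ge y^{1/2}$ for large $y$, and taking $y=k^2$ shows that the $k$-th prime satisfies $p_k\le Ck^2$ for all $k\ge1$. Mertens' estimates state that for $x\ge2$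
\begin{equation}\label{eq:mertens}
\sum_{p\le x}\frac1p=\log\log x+O(1),\qquad\frac c{\log x}\le\prod_{p\le x}\Big(1-\frac1p\Big)\le\frac C{\log x}.
\end{equation}
The next lemma refines the bound $\varphi(n)/n\ge c/\ell_2(n)$ by keeping track of the small primes that do not divide $n$.

\begin{lemma}\label{lem:phi}
For $n\ge16$ and $z=\log n$,
\[
\frac{\varphi(n)}n\ge\frac{c_0}{\ell_2(n)}\prod_{p\le z,\ p\nmid n}\Big(1+\frac1p\Big)\ge\frac{c_0}{\ell_2(n)} .
\]
In particular $\varphi(n)=n(\log n)^{-o(1)}$.
\end{lemma}

\begin{proof}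
If $n$ has $r$ distinct prime factors exceeding $z$, then $z^r\le n$, so $r\le\log n/\log z\le z$ because $\log z=\ell_2(n)>1$. Since $z>2$ and $(1-1/z)^z$ increases with $z$, these primes contribute to $\varphi(n)/n$ a factor at least $(1-1/z)^z\ge\frac14$. Therefore
\[
\frac{\varphi(n)}n\ge\frac14\prod_{p\le z}\Big(1-\frac1p\Big)\prod_{p\le z,\ p\nmid n}\Big(1-\frac1p\Big)^{-1},
\]
and the bound follows from \eqref{eq:mertens} and $(1-\frac1p)^{-1}\ge1+\frac1p$. Finally, $c_0/\ell_2(n)=(\log n)^{-\varepsilon(n)}$ with $\varepsilon(n)=\log(\ell_2(n)/c_0)/\ell_2(n)$, which is positive for large $n$ and tends to $0$.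
\end{proof}

\section{Colliding fractions and the counterexample}\label{sec:counter}

\subsection*{Reduction to a finite problem}
For a finite set $S\subset\mathbb N$ let
\[
V(S)=\sum_{n\in S}f(n),\qquad Z(S)=\Big\{\frac an:\ n\in S,\ a\in P_n\Big\}.
\]
Thus $V(S)$ is the number of chosen pairs $(n,a)$ with $n\in S$, and $\#Z(S)\le V(S)$ is the random number of distinct points that they define. The divergence condition sees $V$; the measure sees $\#Z$.

\begin{lemma}\label{lem:glue}
Let $S_1,S_2,\dots$ be pairwise disjoint finite subsets of $\mathbb N$, let $t_j>0$, and let $\Psi=t_j$ on $S_j$ and $\Psi=0$ off $\bigcup_jS_j$. If $\sum_jt_j\,\mathbb E\#Z(S_j)<\infty$, then $\lambda(W^P(\Psi))=0$ for $\mathbb P_f$-almost every $P$.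
\end{lemma}

\begin{proof}
Let $B_j$ be the set of $x\in[0,1]$ with $|x-\frac an|<\Psi(n)$ for some $n\in S_j$, $a\in P_n$. It is covered by $\#Z(S_j)$ intervals of length $2t_j$, so $\mathbb E\sum_j\lambda(B_j)\le2\sum_jt_j\,\mathbb E\#Z(S_j)<\infty$, and almost surely $\sum_j\lambda(B_j)<\infty$. The inequality $|x-\frac an|<\Psi(n)$ is impossible when $\Psi(n)=0$, and each $S_j$ is finite, so $W^P(\Psi)$ is the set of points that lie in infinitely many $B_j$. It is null by the first Borel--Cantelli lemma.
\end{proof}

For such a $\Psi$ we have $\sum f\Psi=\sum_jt_jV(S_j)$. So it suffices to find finite sets $S$ of large integers for which the ratio $\mathbb E\#Z(S)/V(S)$ is arbitrarily small.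

\subsection*{Examples}
To force collisions we take $S$ inside the set of divisors of one squarefree integer $N$, so that all fractions have the form $b/N$ with $b\in[N]$. If $f(n)=n$ and $S$ consists of all divisors of $N$, then $\#Z=N$ while $V=N\prod_{p\mid N}(1+\frac1p)$, and the ratio is as small as we like. For $f=\varphi$ the same $S$ has $V=\sum_{n\mid N}\varphi(n)=N$, so the bound $\#Z\le N$ gives nothing, and a finer count is needed.

Fix instead an integer $k\ge1$ and let $S=\{N/d:d\mid N,\ \omega(d)=k\}$. Split the chosen fractions $a/n$ into reduced and non-reduced ones. The reduced ones never collide, but their expected number is only $\varphi(n)w_n=\frac{\varphi(n)}nf(n)$ for each $n$. A non-reduced one with $n=N/d$ equals $b/N$ with $b=ad$ and $\gcd(b,N)=d\gcd(a,n)$, a number with more than $k$ prime factors; so these fractions are confined to the points $b/N$ with $\omega(\gcd(b,N))>k$.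

\begin{example}\label{ex:30}
Let $f=\varphi$ and $N=30$.

For $k=2$ we have $S=\{5,3,2\}$ and $V=4+2+1=7$. The expected number of reduced fractions is $4\cdot\frac45+2\cdot\frac23+1\cdot\frac12=\frac{151}{30}$. The non-reduced fractions are $\frac55,\frac33,\frac22$. On average $\frac45+\frac23+\frac12=\frac{59}{30}$ of them are chosen, but they all define the point $1$, which is present with probability $1-\frac15\cdot\frac13\cdot\frac12=\frac{29}{30}$. Hence $\mathbb E\#Z=\frac{151}{30}+\frac{29}{30}=6<7$.

For $k=1$ we have $S=\{15,10,6\}$ and $V=8+4+2=14$. The expected number of reduced fractions is $8\cdot\frac8{15}+4\cdot\frac4{10}+2\cdot\frac26=\frac{98}{15}$. This is $\frac7{15}$ of $V$, a smaller share than the $\frac{151}{210}$ found for $k=2$. But the remaining $14-\frac{98}{15}=\frac{112}{15}$ fractions now have room: they fall on the points $b/30$ with $\gcd(b,30)\in\{6,10,15,30\}$, of which there are $\varphi(5)+\varphi(3)+\varphi(2)+\varphi(1)=8$. The bound $\frac{98}{15}+8$ exceeds $V$.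
\end{example}

The example shows a trade-off. A small $k$ keeps $\varphi(n)/n$ small on $S$, so that few chosen fractions are reduced; a large $k$ leaves few points for the non-reduced ones. For large $N$ both aims can be met, because increasing $k$ costs a factor $\log k$ in the first count and gains a factor $1/k$ in the second.

\subsection*{The construction}

\begin{proposition}\label{prop:block}
Let $f(n)=n(\log n)^{-o(1)}$. For every large $y$, with $N=\prod_{p\le y}p$, there are a set $S\subseteq[N^{1/2},N]$ of integers and a number $\delta(y)>0$ such that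
\[
V(S)>0,\qquad\mathbb E\#Z(S)\le2\,\delta(y)\,V(S),\qquad\delta(y)\to0\quad(y\to\infty).
\]
For $f=\varphi$ one may take $\delta(y)=C_0\frac{\log\log y}{\log y}$.
\end{proposition}

\begin{proof}
Throughout, $y$ is large. We have $y/2\le\log N\le2y$, and $s:=\sum_{p\le y}\frac1{p-1}\le2\log\log y$ by \eqref{eq:mertens}, since $\sum_p(\frac1{p-1}-\frac1p)$ converges. Put
\[
w_*=\min_{N^{1/2}\le n\le N}w_n,\qquad k=\Big\lceil\frac{2s}{w_*}\Big\rceil,\qquad S=\{N/d:\ d\mid N,\ \omega(d)=k\}.
\]
The choice of $k$ is dictated by Step 3; we first check that it is small enough.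

\emph{Step 1: the size of $k$.} Let $\varepsilon^*=\sup_{n\ge N^{1/2}}\varepsilon(n)$, which tends to $0$ as $y\to\infty$. For $N^{1/2}\le n\le N$ we have $1\le\log n\le2y$, so $w_n\ge(\log n)^{-\varepsilon^*}\ge(2y)^{-\varepsilon^*}$. Hence $w_*>0$ and $k\le5(\log\log y)(2y)^{\varepsilon^*}$, which gives
\begin{equation}\label{eq:k}
\log(2k)\le\log(10\log\log y)+\varepsilon^*\log(2y)=o(\log y).
\end{equation}
In particular $k\le y^{1/4}<\pi(y)$, so $S\ne\emptyset$. If $d\mid N$ and $\omega(d)=k$, then $\log d\le k\log y\le y^{1/2}\le\frac12\log N$. Thus $S\subseteq[N^{1/2},N]$, we have $w_n\ge w_*$ on $S$, and $V(S)>0$. For $f=\varphi$, Lemma~\ref{lem:phi} gives $w_*\ge c_0/\log(2y)$, so $2k\le C\log y\log\log y\le(\log y)^2$ and $\log(2k)\le2\log\log y$.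

\emph{Step 2: few fractions are reduced.} Let $n=N/d\in S$. The $i$-th smallest prime factor of $d$ is at least $p_i$, so by \eqref{eq:mertens} and $p_k\le Ck^2$,
\[
\frac{\varphi(n)}n=\prod_{p\le y}\Big(1-\frac1p\Big)\prod_{p\mid d}\Big(1-\frac1p\Big)^{-1}\le\prod_{p\le y}\Big(1-\frac1p\Big)\prod_{p\le p_k}\Big(1-\frac1p\Big)^{-1}\le C\,\frac{\log p_k}{\log y}\le C_1\frac{\log(2k)}{\log y}.
\]
Let $\delta(y)=C_1\log(2k)/\log y$ in general, which tends to $0$ by \eqref{eq:k}; for $f=\varphi$ let instead $\delta(y)=C_0\log\log y/\log y$ with $C_0=2C_1$. In both cases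
\begin{equation}\label{eq:delta}
\varphi(n)\le\delta(y)\,n\qquad(n\in S).
\end{equation}

\emph{Step 3: few points are available for the other fractions.} Let $H$ be the number of $b\in[N]$ with $\omega(\gcd(b,N))>k$, and let $E_j=\sum_{d\mid N,\ \omega(d)=j}1/\varphi(d)$. As $N$ is squarefree, $\varphi(N/g)=\varphi(N)/\varphi(g)$ for $g\mid N$. So \eqref{eq:gcdcount} gives
\[
H=\varphi(N)\sum_{i\ge1}E_{k+i},\qquad\sum_{n\in S}\varphi(n)=\varphi(N)E_k .
\]
A divisor $g$ of $N$ with $\omega(g)=j+1$ can be written as $dp$ with $\omega(d)=j$ and $p\nmid d$ in exactly $j+1$ ways, and then $\varphi(g)=\varphi(d)(p-1)$. Therefore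
\[
(j+1)E_{j+1}=\sum_{d\mid N,\ \omega(d)=j}\frac1{\varphi(d)}\sum_{p\le y,\ p\nmid d}\frac1{p-1}\le sE_j .
\]
For $j\ge k$ this gives $E_{j+1}\le\frac skE_j$. Since $w_*\le1$ we have $k\ge2s$, so $\sum_{i\ge1}E_{k+i}\le E_k\sum_{i\ge1}(s/k)^i\le\frac{2s}kE_k$. The number $k$ was chosen so that $2s/k\le w_*$, which makes $H$ no larger than the expected number of reduced fractions:
\begin{equation}\label{eq:H}
H\le\frac{2s}k\sum_{n\in S}\varphi(n)\le\sum_{n\in S}\varphi(n)w_n .
\end{equation}

\emph{Step 4: the count.} The expected number of pairs $n\in S$, $a\in P_n$ with $\gcd(a,n)=1$ is $\sum_{n\in S}\varphi(n)w_n$. Let $n=N/d\in S$ and $a\in[n]$ with $\gcd(a,n)>1$. Then $a/n=b/N$ with $b=ad\in[N]$ and $\gcd(b,N)=d\gcd(a,n)$. Since $n$ is coprime to $d$, this number has more than $k$ prime factors. So the non-reduced fractions define at most $H$ points, whatever $P$ is. By \eqref{eq:H} and \eqref{eq:delta},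
\[
\mathbb E\#Z(S)\le\sum_{n\in S}\varphi(n)w_n+H\le2\sum_{n\in S}\varphi(n)w_n\le2\delta(y)\sum_{n\in S}nw_n=2\delta(y)V(S).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis on $f$ is used only in Step 1, to make $k=y^{o(1)}$. If $f(n)\le n(\log n)^{-\gamma}$ for large $n$, then $w_*\le(y/4)^{-\gamma}$, so $k\ge(y/4)^\gamma$ and $\log(2k)/\log y$ does not tend to $0$. Theorem~\ref{thm:threshold} shows that no other construction can succeed in that range.
\end{remark}

In the two proofs below a subscript $j$ marks the quantities attached to $y_j$ by Proposition~\ref{prop:block}, and $V_j=V(S_j)$. Since $N\to\infty$ with $y$, we can always arrange $N_{j+1}^{1/2}>N_j$, which makes the sets $S_j$ pairwise disjoint.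

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:phi} it suffices to treat $f(n)=n(\log n)^{-o(1)}$. Choose $y_1<y_2<\cdots$ with $N_{j+1}^{1/2}>N_j$ and $\delta_j\le2^{-j}$. Let $\Psi=t_j:=1/V_j$ on $S_j$ and $\Psi=0$ elsewhere. Then $\sum_nf(n)\Psi(n)=\sum_j1=\infty$, while $\sum_jt_j\,\mathbb E\#Z(S_j)\le\sum_j2\delta_j<\infty$. Lemma~\ref{lem:glue} gives $\lambda(W^P(\Psi))=0$ almost surely.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:repair}(b)]
Let $f=\varphi$ and $\delta(y)=C_0\log\log y/\log y$. For $n\in S$ we have $y/4\le\log n\le2y$. So for large $y$ we have $n\ge16$, $\ell_2(n)\le\log(2y)\le2\log y$ and $\ell_3(n)\ge\log\log(y/4)\ge\frac12\log\log y$, whence $\ell_3(n)/\ell_2(n)\ge\delta(y)/(4C_0)$. Choose $y_1<y_2<\cdots$ with $N_{j+1}^{1/2}>N_j$ and $h(n)\ge2^j$ for all $n\ge N_j^{1/2}$. Let $\Psi=t_j:=2^{-j}/(\delta_jV_j)$ on $S_j$ and $\Psi=0$ elsewhere. Then $t_j\,\mathbb E\#Z(S_j)\le2\cdot2^{-j}$, so $\lambda(W^P(\Psi))=0$ almost surely by Lemma~\ref{lem:glue}. On the other hand, for each $j$,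
\[
\sum_{n\in S_j}\varphi(n)\Psi(n)\frac{\ell_3(n)}{\ell_2(n)}h(n)\ge t_jV_j\cdot\frac{\delta_j}{4C_0}\cdot2^j=\frac1{4C_0},
\]
so the series diverges.
\end{proof}

\section{The criterion for a fixed function}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion}. Let
\[
\pi_n(x)=\mathbb P_f\Big(\Big|x-\frac an\Big|<\Psi(n)\text{ for some }a\in P_n\Big).
\]
By Lemma~\ref{lem:BC}, for almost every $P$ the set $W^P(\Psi)$ agrees up to a null set with $\{x:\sum_n\pi_n(x)=\infty\}$, so everything depends on the functions $\pi_n$. Their behavior changes at $\Psi(n)=\frac1{2n}$, half the spacing of the fractions $a/n$. Above this value every $x$ has a candidate numerator, and $\pi_n(x)$ has a lower bound independent of $x$; arithmetic plays no role. At or below it every $x$ has at most one candidate, and $\pi_n(x)$ is $w_n$ or $0$. We treat the two ranges separately, using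
\begin{equation}\label{eq:split}
W^P(\Psi)=W^P(\Psi\mathbf 1_M)\cup W^P(\Psi\mathbf 1_{\mathbb N\setminus M}).
\end{equation}

\subsection*{Large radii}

\begin{lemma}\label{lem:large}
Let $x\in(0,1]$ and $n\in M$ with $n>\frac1{2x}$. Then $\pi_n(x)\ge(1-e^{-1/4})\min(1,f(n)\Psi(n))$.
\end{lemma}

The condition $n>\frac1{2x}$ is there because $0\notin[n]$; for each $x>0$ it excludes finitely many $n$.

\begin{proof}
Let $r=\Psi(n)>\frac1{2n}$, and let $\kappa$ be the number of $a\in[n]$ with $|x-\frac an|<r$. We claim that $\kappa\ge\frac n4\min(r,1)$. If $r>1$, then $\kappa=n$, since $x$ and $a/n$ both lie in $(0,1]$. Let $r\le1$. As $\frac12<nx\le n$, some $a\in[n]$ has $|nx-a|\le\frac12<nr$, so $\kappa\ge1$. Moreover, let $J=(x-\frac r2,x]$ if $x\ge\frac12$ and $J=(x,x+\frac r2]$ if $x<\frac12$. Then $J\subseteq(0,1]\cap(x-r,x+r)$, and $J$ is half-open of length $\frac r2$, so it contains at least $\lfloor nr/2\rfloor$ points $a/n$, all with $a\in[n]$. Now $\max(1,\lfloor u\rfloor)\ge u/2$ for $u\ge0$: for $u<2$ because $1>u/2$, and for $u\ge2$ because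 $\lfloor u\rfloor>u-1\ge u/2$. With $u=nr/2$ this proves the claim.

Write $f=f(n)$. The probability that $P_n$ misses $\kappa$ given elements is $0$ if $\kappa+f>n$, and otherwise it is
\[
\binom{n-\kappa}{f}\Big/\binom nf=\prod_{i=0}^{\kappa-1}\frac{n-f-i}{n-i}=\prod_{i=0}^{\kappa-1}\Big(1-\frac f{n-i}\Big)\le(1-w_n)^\kappa\le e^{-w_n\kappa}\le e^{-f\min(r,1)/4}.
\]
By \eqref{eq:concave}, $\pi_n(x)\ge(1-e^{-1/4})\min(1,f\min(r,1))$. Finally $\min(1,f\min(r,1))=\min(1,fr)$: this is trivial for $r\le1$, and for $r>1$ both sides are $0$ if $f=0$ and $1$ if $f\ge1$; here we use that $f$ is an integer.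
\end{proof}

If $I_1=\infty$, Lemma~\ref{lem:large} gives $\sum_n\pi_n(x)=\infty$ for every $x\in(0,1]$, so $\lambda(W^P(\Psi))=1$ almost surely. If $I_1<\infty$, then $\sum_{n\in M}f(n)\Psi(n)<\infty$ by \eqref{eq:trunc}, so $W^P(\Psi\mathbf 1_M)$ is null for every $P$, and by \eqref{eq:split} we may replace $\Psi$ by $\Psi\mathbf 1_{\mathbb N\setminus M}$. This does not change $m_q(t)$ for $t>0$, hence not $I_2$. \emph{For the rest of this section we therefore assume}
\begin{equation}\label{eq:small}
\Psi(n)\le\frac1{2n}\quad\text{for all }n,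
\end{equation}
so that $M=\emptyset$, and we must show that almost surely $\lambda(W^P(\Psi))$ is $1$ if $I_2=\infty$ and $0$ if $I_2<\infty$.

\subsection*{From random numerators to random denominators}
Let $\chi_n(x)=1$ if some $a\in\mathbb Z$ satisfies $|x-\frac an|<\Psi(n)$, and $\chi_n(x)=0$ otherwise. By \eqref{eq:small} such an $a$ has $|nx-a|<\frac12$, so it is unique, and it lies in $[n]$ when $\frac12<nx\le n$. Thus $\pi_n(x)=w_n\chi_n(x)$ for $x\in(0,1]$ and $n>\frac1{2x}$, and Lemma~\ref{lem:BC} gives
\begin{equation}\label{eq:G}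
\lambda\big(W^P(\Psi)\,\triangle\,G\big)=0\ \text{ for almost every }P,\qquad G=\Big\{x\in[0,1]:\sum_nw_n\chi_n(x)=\infty\Big\}.
\end{equation}
The set $G$ is deterministic, but the weights $w_n$ prevent us from applying Theorem~\ref{thm:KM}, which concerns points approximated infinitely often and knows no weights. The way out is that $G$ remembers only the probabilities $w_n$, so any other random model with the same probabilities has the same limit set. We choose the model in which a denominator is kept with all its numerators or discarded entirely. Let $T\subseteq\mathbb N$ be a random set that contains each $n$ independently with probability $w_n$, and for any set $T\subseteq\mathbb N$ put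
\[
W_T=\{x\in[0,1]:\ \chi_n(x)=1\text{ for infinitely many }n\in T\}.
\]
The events $\{n\in T,\ \chi_n(x)=1\}$ are independent with probabilities $w_n\chi_n(x)$, so Lemma~\ref{lem:BC} gives
\begin{equation}\label{eq:GT}
\lambda(W_T\,\triangle\,G)=0\quad\text{for almost every }T.
\end{equation}

\subsection*{All fractions with denominators in a fixed set}
For a fixed $T$, a reduced fraction $b/q$ is the center of nested intervals of radii $\Psi(n)$, one for each multiple $n\in T$ of $q$. Only the largest matters, which leads to the following Catlin-type criterion. Put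
\[
\Psi_T^*(q)=\sup\{\Psi(n):\ n\in T,\ q\mid n\}\quad(\sup\emptyset=0),\qquad X(T)=\sum_{q\ge1}\varphi(q)\Psi_T^*(q)\in[0,\infty].
\]
By \eqref{eq:small} we have $\Psi(n)\to0$, so a nonzero supremum is attained, and $\Psi_T^*(q)\le\frac1{2q}$.

\begin{proposition}\label{prop:catlin}
Assume \eqref{eq:small} and let $T\subseteq\mathbb N$. Then $\lambda(W_T)=0$ if $X(T)<\infty$, and $\lambda(W_T)=1$ if $X(T)=\infty$.
\end{proposition}

\begin{proof}
Let $X(T)<\infty$. Let $A_q$ be the set of $x\in[0,1]$ with $|x-\frac bq|<\Psi_T^*(q)$ for some integer $b$ coprime to $q$. Such a $b$ has $|qx-b|<\frac12$, so $0\le b\le q$; there are $\varphi(q)$ such integers coprime to $q$ if $q\ge2$, and two if $q=1$. Hence $\lambda(A_q)\le4\varphi(q)\Psi_T^*(q)$, and almost no $x$ lies in infinitely many $A_q$. Now let $x\in W_T$ be irrational. For infinitely many $n\in T$ there is $a$ with $|x-\frac an|<\Psi(n)$; writing $\frac an=\frac bq$ in lowest terms, we have $q\mid n$, so $|x-\frac bq|<\Psi_T^*(q)$ and $x\in A_q$. A given fraction $b/q$ arises from finitely many $n$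 only, because $|x-\frac bq|>0$ and $\Psi(n)\to0$. So infinitely many fractions arise, with at most $q+1$ for each $q$, and $x$ lies in infinitely many $A_q$. Thus $\lambda(W_T)=0$.

Let $X(T)=\infty$. Apply Theorem~\ref{thm:KM} with $\psi(q)=\frac12q\Psi_T^*(q)$, for which $\sum_q\psi(q)\varphi(q)/q=\frac12X(T)=\infty$; the factor $\frac12$ serves to turn $\le$ into $<$. For almost every $x$ there are infinitely many coprime $(b,q)$ with $|x-\frac bq|\le\frac12\Psi_T^*(q)$. If $x$ is irrational, this forces $\Psi_T^*(q)>0$, so $|x-\frac bq|<\Psi_T^*(q)=\Psi(n)$ for some $n\in T$ with $q\mid n$. Since $\frac bq=\frac{b(n/q)}n$, we get $\chi_n(x)=1$. Each $q$ admits finitely many $b$, so infinitely many $q$ occur, and $n\ge q$; hence infinitely many $n\in T$ occur and $x\in W_T$.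
\end{proof}

By \eqref{eq:GT}, $\lambda(W_T)=\lambda(G)$ for almost every $T$. With Proposition~\ref{prop:catlin} this yields $\lambda(G)\in\{0,1\}$, and
\begin{equation}\label{eq:zeroone}
X(T)=\infty\text{ almost surely if }\lambda(G)=1,\qquad X(T)<\infty\text{ almost surely if }\lambda(G)=0.
\end{equation}

\subsection*{Almost sure finiteness implies finite mean}
What we can compute is $\mathbb EX(T)$, and in general a finite random variable may have infinite mean. For example, if $w_n=2^{-n}$ and $X(T)=\sum_{n\in T}2^n$, then $T$ is almost surely finite, yet $\mathbb EX(T)=\infty$. In that example a single element of $T$ can contribute an arbitrarily large amount. The next lemma shows that this is the only obstruction for functions of the kind we have.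

\begin{lemma}\label{lem:mean}
Let $X$ be a function from the subsets of $\mathbb N$ to $[0,\infty]$ such that, for all $A,B\subseteq\mathbb N$ and $n\in\mathbb N$,
\begin{itemize}
\item[(i)] $X(\emptyset)=0$ and $X(\{n\})\le\frac12$;
\item[(ii)] $X(A)\le X(B)$ if $A\subseteq B$;
\item[(iii)] $X(A\cup B)\le X(A)+X(B)$;
\item[(iv)] $X(A\cap[k])\to X(A)$ as $k\to\infty$.
\end{itemize}
Let $T$ be a random subset of $\mathbb N$ for which the events $\{n\in T\}$ are independent. If $X(T)<\infty$ almost surely, then $\mathbb EX(T)<\infty$.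
\end{lemma}

\begin{proof}
By (iv), $X(T)$ is a limit of functions of finitely many coordinates, hence a random variable. The idea is that a large value of $X(T)$ can be cut into two independent large values. Fix $a\ge0$ and let $\tau$ be the least $k\ge1$ with $X(T\cap[k])>a$, or $\tau=\infty$ if there is none. By (ii) and (iv), $\tau<\infty$ exactly when $X(T)>a$. If $\tau=k$, then $X(T\cap[k-1])\le a$ (by (i) when $k=1$), so (i)--(iii) give $X(T\cap[k])\le a+\frac12$ and
\[
X(T)\le a+\tfrac12+X(T\cap(k,\infty)).
\]
Thus $X(T)>2a+\frac12$ and $\tau=k$ imply $X(T\cap(k,\infty))>a$. The event $\{\tau=k\}$ depends only on $T\cap[k]$, so it is independent of $T\cap(k,\infty)$, and by (ii)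
\[
\mathbb P\big(X(T)>2a+\tfrac12\big)\le\sum_{k\ge1}\mathbb P(\tau=k)\,\mathbb P\big(X(T\cap(k,\infty))>a\big)\le\mathbb P\big(X(T)>a\big)^2 .
\]
Since $X(T)<\infty$ almost surely, there is $a_0\ge\frac12$ with $\mathbb P(X(T)>a_0)\le\frac12$. Put $a_{j+1}=2a_j+\frac12\le3a_j$. By induction $\mathbb P(X(T)>a_j)\le2^{-2^j}$, and $a_j\to\infty$, so
\[
\mathbb EX(T)\le a_0+\sum_{j\ge0}a_{j+1}\,\mathbb P\big(X(T)>a_j\big)\le a_0+a_0\sum_{j\ge0}3^{j+1}2^{-2^j}<\infty.\qedhere
\]
\end{proof}

Our $X$ satisfies the hypotheses. For (i), $X(\{n\})=\Psi(n)\sum_{q\mid n}\varphi(q)=n\Psi(n)\le\frac12$ by \eqref{eq:gcdcount} and \eqref{eq:small}. Properties (ii) and (iii) hold because $\Psi^*_{A\cup B}(q)=\max(\Psi_A^*(q),\Psi_B^*(q))$. Property (iv) follows by monotone convergence, since $\Psi^*_{A\cap[k]}(q)$ increases to $\Psi_A^*(q)$ for each $q$.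

\subsection*{End of the proof of Theorem~\ref{thm:criterion}}
For $t>0$ we have $\Psi_T^*(q)>t$ exactly when $T$ contains one of the finitely many multiples $n$ of $q$ with $\Psi(n)>t$. Hence
\[
\mathbb E\Psi_T^*(q)=\int_0^\infty\mathbb P\big(\Psi_T^*(q)>t\big)\,dt=\int_0^\infty\Big(1-\prod_{q\mid n,\ \Psi(n)>t}(1-w_n)\Big)dt .
\]
The integrand is the probability of a union of events whose probabilities sum to $m_q(t)$, so it is at most $\min(1,m_q(t))$; and it is at least $1-e^{-m_q(t)}\ge(1-e^{-1})\min(1,m_q(t))$ by \eqref{eq:concave}. Multiplying by $\varphi(q)$ and summing,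
\[
(1-e^{-1})\,I_2\le\mathbb EX(T)\le I_2 .
\]
If $\lambda(G)=1$, then $\mathbb EX(T)=\infty$ by \eqref{eq:zeroone}, so $I_2=\infty$. If $\lambda(G)=0$, then $\mathbb EX(T)<\infty$ by \eqref{eq:zeroone} and Lemma~\ref{lem:mean}, so $I_2<\infty$. As $\lambda(G)\in\{0,1\}$, we conclude that $\lambda(G)=1$ if $I_2=\infty$ and $\lambda(G)=0$ if $I_2<\infty$, and \eqref{eq:G} transfers this to $W^P(\Psi)$. \hfill$\square$

\section{Fractions with small common divisor}\label{sec:lower}

To use Theorem~\ref{thm:criterion} we need a lower bound for $I_2$ in terms of $f(n)\Psi(n)$, that is, a supply of chosen fractions that do not pile up. Reduced fractions are such a supply, but they form only a proportion $\varphi(n)/n$, which can be as small as a constant times $1/\ell_2(n)$. We can afford more. A point $b/q$ is represented as $a/n$ with $\gcd(a,n)=g$ only for $n=qg$. If we count this representation only when $w_n\le g^{-2}$, the expected number of counted representations of any given point is at most $\sum_gg^{-2}=\pi^2/6$. So let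
\[
\theta(n,R)=\frac1n\sum_{g\mid n,\ g\le R}\varphi(n/g),\qquad R_n=w_n^{-1/2}=\Big(\frac n{f(n)}\Big)^{1/2}\quad(f(n)>0).
\]
By \eqref{eq:gcdcount}, $\theta(n,R)$ is the proportion of $a\in[n]$ with $\gcd(a,n)\le R$. In particular $\theta\le1$, and $\theta$ is nondecreasing in $R$.

\begin{proposition}\label{prop:lower}
In the notation of Theorem~\ref{thm:criterion},
\[
I_2\ge\frac6{\pi^2}\sum_{n\notin M,\ f(n)>0}f(n)\Psi(n)\,\theta(n,R_n).
\]
Consequently, if $\sum_{n:\,f(n)>0}f(n)\Psi(n)\theta(n,R_n)=\infty$, then $\lambda(W^P(\Psi))=1$ for $\mathbb P_f$-almost every $P$.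
\end{proposition}

\begin{proof}
For $q\ge1$ and $t>0$ let $m'_q(t)$ be the sum of $w_n$ over those $n\notin M$ with $f(n)>0$, $q\mid n$, $\Psi(n)>t$ and $n/q\le R_n$. Then $m'_q(t)\le m_q(t)$. Also $w_n=R_n^{-2}\le(n/q)^{-2}$ for these $n$, and the integers $n/q$ are distinct, so $m'_q(t)\le\pi^2/6$. Hence $m_q'(t)\le\frac{\pi^2}6\min(1,m_q(t))$. All terms being nonnegative, we may interchange sums and integral:
\[
\frac{\pi^2}6I_2\ge\sum_q\varphi(q)\int_0^\infty m_q'(t)\,dt=\sum_{n\notin M,\ f(n)>0}w_n\Psi(n)\sum_{q\mid n,\ n/q\le R_n}\varphi(q)=\sum_{n\notin M,\ f(n)>0}f(n)\Psi(n)\theta(n,R_n).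
\]
Now suppose that the full series diverges. If its part over $n\in M$ diverges, then $\sum_{n\in M}f(n)\Psi(n)=\infty$ because $\theta\le1$, and $I_1=\infty$ by \eqref{eq:trunc}. Otherwise its part over $n\notin M$ diverges and $I_2=\infty$. In both cases Theorem~\ref{thm:criterion} applies.
\end{proof}

It remains to bound $\theta$ from below, uniformly in the arithmetic of $n$. Allowing common divisors up to $R$ gains a factor $\log R$ over the worst case $1/\ell_2(n)$. The reason is a compensation: if most small primes divide $n$, then $n$ has many divisors $g\le R$; if many do not, then $\varphi(n)/n$ is itself larger, by Lemma~\ref{lem:phi}. The product over the small primes not dividing $n$ measures both effects and cancels.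

\begin{lemma}\label{lem:theta}
For $n\ge16$ and $R\ge1$,
\[
\theta(n,R)\ge\frac{\varphi(n)}n\qquad\text{and}\qquad\theta(n,R)\ge c_1\min\Big(1,\frac{1+\log R}{\ell_2(n)}\Big).
\]
\end{lemma}

\begin{proof}
The first bound is the term $g=1$. For the second let $z=\log n$, and suppose first that $R\le z$. If $g\mid n$, every prime factor of $n/g$ divides $n$, so $\varphi(n/g)/(n/g)\ge\varphi(n)/n$, that is $\varphi(n/g)\ge\varphi(n)/g$. Hence
\begin{equation}\label{eq:theta1}
\theta(n,R)\ge\frac{\varphi(n)}n\sum_{g\mid n,\ g\le R}\frac1g .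
\end{equation}
Every integer $m\le R$ can be written as $d^2u$ with $u\le R$ squarefree, so
\[
\log R\le\log(\lfloor R\rfloor+1)\le\sum_{m\le R}\frac1m\le\frac{\pi^2}6\sum_{u\le R,\ u\text{ squarefree}}\frac1u .
\]
Factor each squarefree $u\le R$ as $u=gv$ with $g=\gcd(u,n)$. Then $g\mid n$, $g\le R$, and $v$ is a product of distinct primes $p\le R$ with $p\nmid n$. Therefore, using $R\le z$,
\begin{equation}\label{eq:theta2}
\frac6{\pi^2}\log R\le\Big(\sum_{g\mid n,\ g\le R}\frac1g\Big)\prod_{p\le z,\ p\nmid n}\Big(1+\frac1p\Big).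
\end{equation}
Insert \eqref{eq:theta2} and the first bound of Lemma~\ref{lem:phi} into \eqref{eq:theta1}. The products cancel, and $\theta(n,R)\ge\frac{6c_0}{\pi^2}\log R/\ell_2(n)$. Also $\theta(n,R)\ge\varphi(n)/n\ge c_0/\ell_2(n)$. Averaging the two bounds gives $\theta(n,R)\ge c_1(1+\log R)/\ell_2(n)$ with $c_1=3c_0/\pi^2$. If $R>z$, then $\theta(n,R)\ge\theta(n,z)\ge c_1(1+\ell_2(n))/\ell_2(n)\ge c_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:repair}(a)]
Let $f=\varphi$ and $n\ge16$, so that $R_n=(n/\varphi(n))^{1/2}$. When $\varphi(n)/n$ is small, $R_n$ is large and the second bound of Lemma~\ref{lem:theta} is good; otherwise the first bound is good. Precisely, if $n/\varphi(n)\ge\ell_2(n)^{1/2}$, then $\log R_n\ge\frac14\ell_3(n)$, and $\theta(n,R_n)\ge\frac{c_1}4\ell_3(n)/\ell_2(n)$ because $\ell_3<\ell_2$. If $n/\varphi(n)<\ell_2(n)^{1/2}$, then $\theta(n,R_n)\ge\varphi(n)/n>\ell_2(n)^{-1/2}\ge\ell_3(n)/\ell_2(n)$, since $\log u\le u^{1/2}$ for $u>0$ (the maximum of $u^{-1/2}\log u$ is $2/e$). So $\theta(n,R_n)\ge c\,\ell_3(n)/\ell_2(n)$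 for all $n\ge16$. The hypothesis therefore implies $\sum_n\varphi(n)\Psi(n)\theta(n,R_n)=\infty$, and Proposition~\ref{prop:lower} gives the result.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
Let $f(n)\le n(\log n)^{-\gamma}$ for large $n$. The convergence case of \eqref{eq:dichotomy} holds for every $P$, so let $\sum f\Psi=\infty$. For large $n$ with $f(n)>0$ we have $R_n\ge(\log n)^{\gamma/2}$, so $\log R_n\ge\frac\gamma2\ell_2(n)$, and Lemma~\ref{lem:theta} gives $\theta(n,R_n)\ge c_1\min(1,\gamma/2)>0$. Hence $\sum_{n:\,f(n)>0}f(n)\Psi(n)\theta(n,R_n)=\infty$, and $\lambda(W^P(\Psi))=1$ almost surely by Proposition~\ref{prop:lower}. The second assertion is Theorem~\ref{thm:counter}.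
\end{proof}

\begin{remark}
The upper and lower bounds match because the same quantity governs both. In Proposition~\ref{prop:block} the saving is a constant times $\log(2k)/\log y$, where $\log(2k)=\log(1/w_*)+O(\log\log\log y)$ and $\log y=\ell_2(N)+O(1)$. In Lemma~\ref{lem:theta} with $R=R_n$, the guaranteed proportion is a constant times $\min\big(1,(1+\frac12\log(1/w_n))/\ell_2(n)\big)$. Both are of the shape $\log(1/w)/\ell_2$. For $w$ of order $1/\ell_2(n)$ this is $\ell_3/\ell_2$, the factor in Theorem~\ref{thm:repair}; and it stays bounded below exactly when $1/w$ is at least a fixed power of $\log n$, which is the threshold in Theorem~\ref{thm:threshold}.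
\end{remark}

\begin{thebibliography}{9}

\bibitem{KM}
D. Koukoulopoulos and J. Maynard,
\emph{On the Duffin--Schaeffer conjecture},
Ann. of Math. 192 (2020).

\bibitem{Ramirez}
Felipe A. Ram\'irez,
\emph{Khintchine's Theorem with random fractions},
arXiv:1708.02874 (2017).

\end{thebibliography}
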